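# $\Delta$-spaces and linear surjections $C(X)\to C(Y)$ over scattered compacta

All topological spaces in these notes are Tychonoff, $\omega=\{0,1,2,\dots\}$, and for compact $X$ the space $C(X)$ of continuous real functions carries the supremum norm.

## 1. Composition operators and closed subspaces

**Definition.** A space $X$ is a *$\Delta$-space*, written $X\in\Delta$, if for every decreasing sequence $(D_n)_{n\in\omega}$ of arbitrary subsets of $X$ with $\bigcap_nD_n=\emptyset$ there is a decreasing sequence $(V_n)_{n\in\omega}$ of open subsets of $X$ with $\bigcap_nV_n=\emptyset$ and $D_n\subset V_n$ for all $n$.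

The sets $D_n$ may be as wild as we like. The demand is that a sequence shrinking to nothing can be fattened to an open sequence that still shrinks to nothing.

Suppose that $X\in\Delta$, that $X$ and $Y$ are compact, and that a continuous linear operator $T$ maps $C(X)$ onto $C(Y)$. Does $Y$ have to be in $\Delta$? One kind of operator can be handled at once.

**Proposition 1.** Let $X,Y$ be compact, $X\in\Delta$, let $\varphi:Y\to X$ be continuous, and suppose that $Tf=f\circ\varphi$ maps $C(X)$ onto $C(Y)$. Then $Y\in\Delta$.

*Proof.* First, $\varphi$ is injective: if $\varphi(y)=\varphi(y')$, then every function in the range of $T$ takes equal values at $y$ and $y'$. The range is all of $C(Y)$, which separates points, so $y=y'$.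

Let $D_n\subset Y$ decrease with $\bigcap_nD_n=\emptyset$, and push forward: $E_n=\varphi(D_n)$. The $E_n$ decrease. If $x\in\bigcap_nE_n$, then the unique $y$ with $\varphi(y)=x$ lies in every $D_n$, which is impossible. So $\bigcap_nE_n=\emptyset$. As $X\in\Delta$, there are decreasing open $O_n\supset E_n$ with $\bigcap_nO_n=\emptyset$. Pull back: $V_n=\varphi^{-1}(O_n)$. These sets are open, decreasing, contain $D_n$, and have intersection $\varphi^{-1}(\emptyset)=\emptyset$. $\square$

For a general operator the value $(Tf)(y)$ is not the value of $f$ at one point. It is an integral of $f$ against a measure $\mu_y$ on $X$, and $\mu_y$ can be spread over many points, with many $y$ using the same points. The proof above used two things: $y$ is represented by a point of $X$, and different $y$ have different points. Both are lost. We want to know what replaces them.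

The following problem is posed in Jerzy Kakol and Arkady Leiderman, "Basic properties of $X$ for which spaces $C_p(X)$ are distinguished", arXiv:2104.10506 (2021).

**Problem.** Find scattered compact spaces $X$ and $Y$ such that $X\in\Delta$ but $Y\notin\Delta$ and there exists a continuous linear surjection from the Banach space $C(X)$ onto the Banach space $C(Y)$.

We shall prove that no such pair exists. A space is *scattered* if every nonempty subset $S$ of it has a point isolated in $S$. The convergent sequence $\omega+1$ is scattered, since a nonempty subset either contains some $n\in\omega$, which is isolated, or is a single point. The interval $[0,1]$ is not scattered.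

## 2. Small $\Delta$-spaces by hand

*Countable spaces.* Let $X=\{x_0,x_1,\dots\}$ be countable and $D_n\downarrow\emptyset$. Put $V_n=X\setminus\{x_j: j\le n,\ x_j\notin D_n\}$. We removed a finite set, so $V_n$ is open, and $V_n\supset D_n$. The removed sets increase with $n$, so the $V_n$ decrease. If $x_j\notin D_m$, then $x_j\notin V_n$ for $n\ge\max(j,m)$. So $\bigcap_nV_n=\emptyset$ and $X\in\Delta$.

*One point added to a discrete space.* Let $X=\Gamma\cup\{\infty\}$ be the one-point compactification of an infinite discrete set $\Gamma$ of any size. Given $D_n\downarrow\emptyset$, let $V_n=X$ if $\infty\in D_n$ and $V_n=D_n$ otherwise. In the second case $V_n$ consists of isolated points, so it is open. From some $n$ on we have $V_n=D_n$, so $\bigcap_nV_n=\emptyset$. Thus $X\in\Delta$, and $X$ is compact and scattered.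

A scattered compact space outside $\Delta$ needs a construction. One is given in Section 8.

*Sequences as functions.* Replacing $D_0$ by the whole space $Y$ changes nothing: the sequence still decreases to $\emptyset$, and open sets that work for the new sequence work for the old one. So we may always assume $D_0=Y$. Then
$$g(y)=\max\{n:y\in D_n\}$$
is a well-defined function $g:Y\to\omega$ and $D_n=\{y:g(y)\ge n\}$. Conversely every $g:Y\to\omega$ gives such a sequence. In the same way open sequences $V_n\downarrow\emptyset$ with $V_0=Y$ correspond to functions $h:Y\to\omega$ for which every set $\{h\ge n\}$ is open, that is, to lower semicontinuous $h$; and $D_n\subset V_n$ for all $n$ means $g\le h$. So $Y\in\Delta$ says: *every function $Y\to\omega$ lies below a lower semicontinuous function $Y\to\omega$.* This explains why lower semicontinuity appears below.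

## 3. Operators as families of measures

For a set $X$, let $\ell_1(X)$ be the space of $\mu:X\to\mathbb R$ with $\|\mu\|=\sum_x|\mu(x)|<\infty$. Each such $\mu$ vanishes off a countable set. For bounded $f:X\to\mathbb R$ and $U\subset X$ put
$$\mu(f)=\sum_{x\in X}f(x)\mu(x),\qquad |\mu|(U)=\sum_{x\in U}|\mu(x)|.$$
We write $C_b(X)$ for the bounded continuous real functions on $X$, and $\sigma(\ell_1(X),C_b(X))$ for the coarsest topology on $\ell_1(X)$ making all maps $\mu\mapsto\mu(f)$, $f\in C_b(X)$, continuous.

**Fact (Rudin).** If $X$ is scattered and compact, then every regular Borel measure on $X$ is purely atomic, so $C(X)^*=\ell_1(X)$. (W. Rudin, *Continuous functions on compact spaces without perfect subsets*, Proc. AMS 8 (1957).)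

For instance $f\mapsto\sum_n2^{-n}f(n)$ is a functional on $C(\omega+1)$ given by an element of $\ell_1(\omega+1)$. On $C([0,1])$ the functional $f\mapsto\int_0^1f(t)\,dt$ is not of this kind, since Lebesgue measure has no atoms.

Now let $X$ be compact and scattered and let $T:C(X)\to C(Y)$ be a bounded operator. Let $\delta_y$ be evaluation at $y$. Then $\mu_y=T^*\delta_y$ is an element of $\ell_1(X)$ with
$$\mu_y(f)=(Tf)(y)\qquad(f\in C(X)).$$
For $Tf=f\circ\varphi$ this is $\mu_y=\delta_{\varphi(y)}$. The results are as follows.

**Theorem 1.** Let $X,Y$ be compact, $X$ scattered, $X\in\Delta$, and let $T:C(X)\to C(Y)$ be a continuous linear surjection. Then $Y\in\Delta$. Hence the spaces asked for in the Problem do not exist.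

In particular, membership in $\Delta$ is invariant under Banach space isomorphism of $C(X)$ and $C(Y)$ among scattered compact spaces: apply Theorem 1 to the isomorphism and to its inverse.

**Theorem 2.** Let $X,Y$ be Tychonoff, $X\in\Delta$, and let $y\mapsto\mu_y\in\ell_1(X)$ be a map on $Y$ such that, for some $C,\theta>0$:

- (H1) $\|\mu_y\|\le C$ for all $y\in Y$;
- (H2) $y\mapsto\mu_y(f)$ is continuous on $Y$ for every $f\in C_b(X)$;
- (H3) $\big\|\sum_{y\in Y_0}a_y\mu_y\big\|\ge\theta\sum_{y\in Y_0}|a_y|$ for all finite $Y_0\subset Y$ and real $a_y$.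

Then $Y\in\Delta$.

**Theorem 3.** Let $X,Y$ be compact, $X$ scattered, $X\in\Delta$. If $C(Y)$ is isomorphic to a subspace of $C(X)$, then $Y\in\Delta$.

**Theorem 4 (in ZFC).** There are scattered compact spaces $X\in\Delta$, $Y\notin\Delta$ and a continuous linear operator $T:C(X)\to C(Y)$ with dense range. So "surjection" in Theorem 1 cannot be weakened to "dense range".

**Theorem 2 implies Theorem 1.** The purpose of this step is to see where surjectivity enters: it is condition (H3).

We may assume $Y\ne\emptyset$. Then $C(Y)\neq0$, so $T\ne0$. Put $\mu_y=T^*\delta_y\in\ell_1(X)$, using Rudin's theorem. Since $X$ is compact, $C_b(X)=C(X)$. Condition (H1) holds with $C=\|T\|>0$, because $\|\delta_y\|=1$. Condition (H2) holds because $\mu_y(f)=(Tf)(y)$ and $Tf$ is continuous.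

For (H3), the open mapping theorem gives $\theta>0$ such that each $h\in C(Y)$ with $\|h\|\le1$ is $Tf$ for some $f\in C(X)$ with $\|f\|\le1/\theta$. Let $Y_0\subset Y$ be finite and $a_y$ real. Choose $h\in C(Y)$ with $\|h\|\le1$ and $h(y)=\operatorname{sign}a_y$ for $y\in Y_0$, and then $f$ as above. Since $\|\theta f\|\le1$,
$$\Big\|\sum_{y\in Y_0}a_y\mu_y\Big\|\ge\sum_{y\in Y_0}a_y\mu_y(\theta f)=\theta\sum_{y\in Y_0}a_yh(y)=\theta\sum_{y\in Y_0}|a_y|.$$
So Theorem 2 applies and $Y\in\Delta$. $\square$

It remains to prove Theorem 2.

## 4. Pulling back open sets, and why heavy points fail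

We try to imitate Proposition 1. The preimage $\varphi^{-1}(O)$ is $\{y:|\delta_{\varphi(y)}|(O)>\tfrac12\}$, so its natural replacement is $\{y:|\mu_y|(O)>r\}$ for a threshold $r$. The first lemma says that this set is open.

**Lemma 1.** Let $X$ be Tychonoff, $U\subset X$ open and $\mu\in\ell_1(X)$. Then
$$|\mu|(U)=\sup\{\mu(f):f\in C_b(X),\ |f|\le1,\ f=0\text{ off }U\}.$$
Consequently, for every $r$, the set $\{\mu\in\ell_1(X):|\mu|(U)>r\}$ is open in $\sigma(\ell_1(X),C_b(X))$.

*Proof.* The inequality "$\ge$" is clear. Let $\varepsilon>0$ and take a finite $P\subset U$ with $|\mu|(U\setminus P)<\varepsilon$. Choose pairwise disjoint open sets $U_x$ with $x\in U_x\subset U$ $(x\in P)$. As $X$ is Tychonoff, there are continuous $f_x:X\to[0,1]$ with $f_x(x)=1$ and $f_x=0$ off $U_x$. Put $f=\sum_{x\in P}\operatorname{sign}(\mu(x))f_x$. Then $|f|\le1$ by disjointness, $f=0$ off $U$, and $f(x)=\operatorname{sign}\mu(x)$ on $P$. So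
$$\mu(f)\ge|\mu|(P)-|\mu|(U\setminus P)\ge|\mu|(P)-\varepsilon\ge|\mu|(U)-2\varepsilon.$$
This proves the formula. By it, $\{\mu:|\mu|(U)>r\}$ is the union over the admissible $f$ of the open sets $\{\mu:\mu(f)>r\}$. $\square$

Next we replace the point $\varphi(y)$ by a set $S_y\subset X$. Injectivity of $\varphi$ becomes: each $x$ lies in only finitely many $S_y$. The pushforward step survives.

**Lemma 2.** Let $X\in\Delta$, let $Y$ be a set, and let $S_y\subset X$ $(y\in Y)$ be sets such that each $x\in X$ lies in only finitely many of them. Let $g:Y\to\omega$. Then there are decreasing open sets $O_n\subset X$ with $\bigcap_nO_n=\emptyset$ such that $S_y\subset O_n$ whenever $g(y)\ge n$.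

*Proof.* Define $G(x)=\max\{g(y):x\in S_y\}$, with $G(x)=0$ if no $S_y$ contains $x$. The maximum is over a finite set, so $G(x)\in\omega$. Put $E_n=\{x:G(x)\ge n\}$. The $E_n$ decrease, and $\bigcap_nE_n=\emptyset$ because $G$ is finite everywhere. As $X\in\Delta$, there are decreasing open $O_n\supset E_n$ with $\bigcap_nO_n=\emptyset$. If $g(y)\ge n$ and $x\in S_y$, then $G(x)\ge g(y)\ge n$, so $x\in E_n\subset O_n$. $\square$

So we need sets $S_y$ with finite multiplicity at each $x$ and with $|\mu_y|(S_y)$ bounded below by a positive constant independent of $y$. The obvious choice is to let $S_y$ be a finite set that carries most of the mass of $\mu_y$. It gives the lower bound, and it fails on multiplicity.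

**Example.** Let $X=Y=\omega+1$, write $\infty$ for the limit point, and let $Tf=f+3f(\infty)$. This is an isomorphism of $C(\omega+1)$, with inverse $h\mapsto h-\frac34h(\infty)$: indeed
$$T\big(h-\tfrac34h(\infty)\big)=h-\tfrac34h(\infty)+3\cdot\tfrac14h(\infty)=h,$$
and $T$ is injective because $Tf=0$ gives $4f(\infty)=0$ and then $f=0$. Here $\mu_n=\delta_n+3\delta_\infty$ for $n\in\omega$. Any set carrying more than half of the mass of $\mu_n$ contains $\infty$, since the rest has mass only $1<2$. So the point $\infty$ lies in $S_n$ for every $n$. For $D_n=\{m\in\omega:m\ge n\}$ we have $g(m)=m$, and the maximum defining $G(\infty)$ is infinite. The proof of Lemma 2 stops exactly there.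

In this example the right sets are obvious: $S_n=\{n\}$ and $S_\infty=\{\infty\}$. They carry a fixed part of the mass, though not most of it, and they are disjoint. The mass at $\infty$ that all the $\mu_n$ share does not help to tell them apart, and (H3) says that the $\mu_y$ are told apart very well. So (H3) should force each $\mu_y$ to have a substantial share of mass for itself. The next section makes this precise.

## 5. Dividing $X$ among the measures

How should each point $x$ be given to one of the $y$? One could give $x$ to a $y$ for which $|\mu_y(x)|$ is largest. This can starve some $y$ completely.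

**Example.** Let $X=Y=\{1,2\}$, $\mu_1=2\delta_1+2\delta_2$, $\mu_2=\delta_1-\delta_2$. Then
$$\|a\mu_1+b\mu_2\|=|2a+b|+|2a-b|=2\max(2|a|,|b|)\ge2|a|+|b|\ge|a|+|b|,$$
so (H3) holds with $\theta=1$. But $|\mu_1(x)|>|\mu_2(x)|$ at both points, and $y=2$ gets nothing. With weights $a_1=\frac13$, $a_2=\frac23$ the numbers $a_y|\mu_y(x)|$ are all equal to $\frac23$, and giving $x=1$ to $y=1$ and $x=2$ to $y=2$ is a legitimate choice of maximizers.

So weights $a_y$ are needed, and the right weights are not known in advance. This is a situation for convexity. We let points be *shared*: $\varphi_y(x)\in[0,1]$ is the fraction of $x$ given to $y$. Shares form a convex compact set, and the separation theorem supplies the weights. Shares turn back into sets $S_y$ by a threshold, at the price of finite multiplicity in place of disjointness, which is all that Lemma 2 asks for.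

**Lemma 3.** Let $X,Y$ be sets and $\mu_y\in\ell_1(X)$ $(y\in Y)$ satisfy (H1) and (H3). Put $\kappa=\theta^2/C$. Then there are functions $\varphi_y:X\to[0,1]$ $(y\in Y)$ with
$$\sum_{y\in Y}\varphi_y(x)\le1\quad(x\in X),\qquad\sum_{x\in X}\varphi_y(x)|\mu_y(x)|\ge\kappa\quad(y\in Y).$$

This is a discrete form of an argument of L. Dor (*On projections in $L_1$*, Ann. of Math. 1975). If $Y=\emptyset$ there is nothing to prove, so let $Y\ne\emptyset$.

**Step 1: for finite $Y$ and given weights, assigning each point to a weighted maximizer collects mass $\kappa$ in total.** Let $Y$ be finite, $a_y\ge0$, $\sum_ya_y=1$, and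
$$m(x)=\max_{y}a_y|\mu_y(x)|.$$
We claim that $\sum_xm(x)\ge\kappa$.

Condition (H3) holds for every choice of signs of the coefficients, and averaging over signs removes cancellation. Let $\varepsilon_y$ $(y\in Y)$ be independent random signs, each $\pm1$ with probability $\frac12$. For every outcome, (H3) gives $\theta\le\big\|\sum_y\varepsilon_ya_y\mu_y\big\|=\sum_x\big|\sum_y\varepsilon_ya_y\mu_y(x)\big|$. Take expectations:
$$\theta\le\sum_x\mathbb E\Big|\sum_y\varepsilon_ya_y\mu_y(x)\Big|.$$
For real $c_y$ we have $\mathbb E|\sum_y\varepsilon_yc_y|\le\big(\mathbb E(\sum_y\varepsilon_yc_y)^2\big)^{1/2}=\big(\sum_yc_y^2\big)^{1/2}$, since $\mathbb E\varepsilon_y\varepsilon_{y'}=0$ for $y\ne y'$. Hence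
$$\theta\le\sum_x\Big(\sum_ya_y^2\mu_y(x)^2\Big)^{1/2}.$$
In the inner sum, bound one factor $a_y|\mu_y(x)|$ by $m(x)$ and keep the other:
$$\theta\le\sum_xm(x)^{1/2}\Big(\sum_ya_y|\mu_y(x)|\Big)^{1/2}.$$
By Cauchy–Schwarz in the sum over $x$,
$$\theta\le\Big(\sum_xm(x)\Big)^{1/2}\Big(\sum_x\sum_ya_y|\mu_y(x)|\Big)^{1/2}=\Big(\sum_xm(x)\Big)^{1/2}\Big(\sum_ya_y\|\mu_y\|\Big)^{1/2}\le\Big(\sum_xm(x)\Big)^{1/2}C^{1/2}.$$
Squaring gives $\sum_xm(x)\ge\theta^2/C=\kappa$.

**Step 2: for finite $Y$, pass from a weighted total to a bound for each $y$.** Let $Y$ be finite and let $\Phi$ be the set of $\varphi\in[0,1]^{Y\times X}$ with $\sum_y\varphi_y(x)\le1$ for all $x$. It is convex, and it is closed in the product, so compact. Define $L:\Phi\to\mathbb R^Y$ by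
$$L(\varphi)_y=\sum_x\varphi_y(x)|\mu_y(x)|.$$
The map $L$ is affine. It is continuous: given $\varepsilon>0$ and $y$, choose a finite $P\subset X$ with $\sum_{x\notin P}|\mu_y(x)|<\varepsilon$. Then $L(\varphi)_y$ differs from the finite sum over $P$, which is continuous in $\varphi$, by less than $\varepsilon$ for all $\varphi$ at once. So $L(\cdot)_y$ is a uniform limit of continuous functions. Hence $L(\Phi)$ is compact and convex.

Let $Q=\{t\in\mathbb R^Y:t_y\ge\kappa\text{ for all }y\}$, which is closed and convex. We must show $L(\Phi)\cap Q\ne\emptyset$. Suppose not. By strict separation of a compact convex set from a disjoint closed convex set in $\mathbb R^Y$, some $a\ne0$ satisfies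
$$\sup_{t\in L(\Phi)}\langle a,t\rangle<\inf_{t\in Q}\langle a,t\rangle.$$
The right side is then finite. If some $a_y$ were negative, letting $t_y\to+\infty$ in $Q$ would make it $-\infty$. So $a_y\ge0$ for all $y$, and after scaling $\sum_ya_y=1$. Then $\inf_Q\langle a,\cdot\rangle=\kappa\sum_ya_y=\kappa$.

For each $x$ choose $y(x)$ maximizing $a_y|\mu_y(x)|$ over $y$. Let $\varphi_y(x)=1$ if $y=y(x)$ and $0$ otherwise. Then $\varphi\in\Phi$ and
$$\langle a,L(\varphi)\rangle=\sum_x\sum_ya_y\varphi_y(x)|\mu_y(x)|=\sum_xm(x)\ge\kappa$$
by Step 1. This contradicts the separation. So $L(\Phi)$ meets $Q$, which is the lemma for finite $Y$.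

**Step 3: from finite to arbitrary $Y$ by compactness.** For finite $Y_0\subset Y$ let $\Phi_{Y_0}$ be the set of $\varphi\in[0,1]^{Y\times X}$ with
$$\sum_{y\in Y_0}\varphi_y(x)\le1\ \ (x\in X),\qquad\sum_x\varphi_y(x)|\mu_y(x)|\ge\kappa\ \ (y\in Y_0).$$
It is nonempty: apply Step 2 to $(\mu_y)_{y\in Y_0}$ and put $\varphi_y=0$ for $y\notin Y_0$. It is closed, since the first conditions involve finitely many coordinates each, and the second involve functions of $\varphi$ that are continuous as in Step 2. Moreover $\Phi_{Y_0\cup Y_1}\subset\Phi_{Y_0}\cap\Phi_{Y_1}$, because the $\varphi_y(x)$ are nonnegative. So the family of all $\Phi_{Y_0}$ has the finite intersection property. The cube $[0,1]^{Y\times X}$ is compact by Tychonoff's theorem, so some $\varphi$ lies in every $\Phi_{Y_0}$. For this $\varphi$ all finite partial sums of $\sum_y\varphi_y(x)$ are at most $1$, so the whole sum is. The second condition holds for each $y$ by taking $Y_0=\{y\}$. $\square$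

## 6. Proof of Theorem 2

Let $D_n\subset Y$ decrease with $\bigcap_nD_n=\emptyset$. As in Section 2 assume $D_0=Y$, put $g(y)=\max\{n:y\in D_n\}$, and recall $D_n=\{g\ge n\}$.

**Step 1: turn shares into sets of finite multiplicity.** Take $\kappa$ and $(\varphi_y)$ from Lemma 3. Let
$$\delta=\frac{\kappa}{2C},\qquad S_y=\{x\in X:\varphi_y(x)\ge\delta\}.$$
Since $\sum_y\varphi_y(x)\le1$, each $x$ lies in at most $1/\delta$ of the sets $S_y$. Splitting the sum over $x$ according to $x\in S_y$ or not,
$$\kappa\le\sum_x\varphi_y(x)|\mu_y(x)|\le|\mu_y|(S_y)+\delta\|\mu_y\|\le|\mu_y|(S_y)+\delta C=|\mu_y|(S_y)+\frac\kappa2,$$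
so $|\mu_y|(S_y)\ge\kappa/2$ for every $y\in Y$.

**Step 2: push forward to $X$ and use $X\in\Delta$.** By Lemma 2 there are decreasing open $O_n\subset X$ with $\bigcap_nO_n=\emptyset$ and $S_y\subset O_n$ whenever $g(y)\ge n$.

**Step 3: pull back to $Y$.** Let
$$V_n=\{y\in Y:|\mu_y|(O_n)>\kappa/4\}.$$

- *$V_n$ is open.* By (H2) the map $y\mapsto\mu_y$ is continuous from $Y$ into $\ell_1(X)$ with $\sigma(\ell_1(X),C_b(X))$, and by Lemma 1 the set $\{\mu:|\mu|(O_n)>\kappa/4\}$ is open in that topology.
- *$V_{n+1}\subset V_n$*, because $O_{n+1}\subset O_n$.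
- *$D_n\subset V_n$.* If $y\in D_n$, then $g(y)\ge n$, so $S_y\subset O_n$ and $|\mu_y|(O_n)\ge|\mu_y|(S_y)\ge\kappa/2>\kappa/4$.
- *$\bigcap_nV_n=\emptyset$.* Fix $y$. Given $\varepsilon>0$, take a finite $P\subset X$ with $|\mu_y|(X\setminus P)<\varepsilon$. As the $O_n$ decrease to $\emptyset$ and $P$ is finite, $O_n\cap P=\emptyset$ for large $n$, and then $|\mu_y|(O_n)<\varepsilon$. So $|\mu_y|(O_n)\to0$, and $y\notin V_n$ for large $n$.

Hence $Y\in\Delta$. $\square$

With the reduction in Section 3 this also proves Theorem 1: the pair asked for in the Problem does not exist. Theorem 1 does not assume that $Y$ is scattered.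

## 7. When $C(Y)$ is a subspace of $C(X)$

Now let $T:C(Y)\to C(X)$ be an isomorphism onto a subspace. The arrow is reversed, and two things change. For each $y$ we can find a functional $\nu\in\ell_1(X)$ with $T^*\nu=\delta_y$ by the Hahn–Banach theorem, but nothing makes a choice $y\mapsto\nu_y$ continuous, so (H2) is not available. The remedy is to keep *all* such $\nu$ in a ball and use weak* compactness. In return, Lemma 3 is not needed: shares come for free from the measures $T^*\delta_x$ on $Y$.

*Proof of Theorem 3.* If $Y=\emptyset$ there is nothing to prove, so let $Y\ne\emptyset$. Let $c=\|T^{-1}\|$, with $T^{-1}$ defined on the range of $T$. Then $c>0$ and $\|T\|>0$. By Rudin's theorem $C(X)^*=\ell_1(X)$, and on it the weak* topology is $\sigma(\ell_1(X),C_b(X))$.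

**Step 1: the compact set of all representing functionals.** Let
$$K=\{\nu\in\ell_1(X):\|\nu\|\le c,\ T^*\nu\in\{\delta_y:y\in Y\}\}.$$
The map $y\mapsto\delta_y$ is a homeomorphism of $Y$ onto a weak* compact subset of $C(Y)^*$, and $T^*$ is weak*-to-weak* continuous. So $K$ is a weak* closed subset of a ball, hence weak* compact. Define $p:K\to Y$ by $T^*\nu=\delta_{p(\nu)}$. It is continuous, as the composition of $T^*|_K$ with the inverse of the homeomorphism $y\mapsto\delta_y$. It is onto: the functional $\delta_y\circ T^{-1}$ on the range of $T$ has norm at most $c$ and extends to some $\nu\in C(X)^*$ with $\|\nu\|\le c$, and then $(T^*\nu)(h)=\nu(Th)=h(y)$ for $h\in C(Y)$.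

**Step 2: sets $S_y$ of finite multiplicity carrying mass of every $\nu\in p^{-1}(y)$.** Regard $T^*\delta_x\in C(Y)^*$ as a regular Borel measure on $Y$ and put
$$\psi_y(x)=(T^*\delta_x)(\{y\}).$$
Then $\sum_y|\psi_y(x)|\le\|T^*\delta_x\|\le\|T\|$ for each $x$, and in particular $|\psi_y|\le\|T\|$.

For $\nu\in\ell_1(X)$ we have $\nu=\sum_x\nu(x)\delta_x$ with norm convergence, so $T^*\nu=\sum_x\nu(x)T^*\delta_x$ in norm. The map $\lambda\mapsto\lambda(\{y\})$ is norm continuous on measures. So for $\nu\in p^{-1}(y)$,
$$\sum_x\nu(x)\psi_y(x)=(T^*\nu)(\{y\})=\delta_y(\{y\})=1.$$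

Let $S_y=\{x\in X:|\psi_y(x)|\ge\frac1{2c}\}$. Since $\sum_y|\psi_y(x)|\le\|T\|$, each $x$ lies in at most $2c\|T\|$ of the sets $S_y$. For $\nu\in p^{-1}(y)$, splitting the sum at $S_y$,
$$1\le\sum_x|\nu(x)||\psi_y(x)|\le\|T\|\,|\nu|(S_y)+\frac1{2c}\|\nu\|\le\|T\|\,|\nu|(S_y)+\frac12,$$
so $|\nu|(S_y)\ge\dfrac1{2\|T\|}$.

**Step 3: push forward and pull back.** Let $D_n\downarrow\emptyset$ in $Y$ with $D_0=Y$, and let $g$ be as in Section 2. Lemma 2 gives decreasing open $O_n\subset X$ with $\bigcap_nO_n=\emptyset$ and $S_y\subset O_n$ whenever $g(y)\ge n$. With $\eta=\frac1{4\|T\|}$ let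
$$V_n=\{y:|\nu|(O_n)>\eta\text{ for all }\nu\in p^{-1}(y)\}=Y\setminus p\big(\{\nu\in K:|\nu|(O_n)\le\eta\}\big).$$

- *$V_n$ is open.* By Lemma 1 the set $\{\nu\in K:|\nu|(O_n)\le\eta\}$ is weak* closed in $K$, so it is weak* compact. Its image under $p$ is compact, hence closed in $Y$.
- *The $V_n$ decrease*, because the $O_n$ do.
- *$D_n\subset V_n$.* If $y\in D_n$, then $S_y\subset O_n$, and every $\nu\in p^{-1}(y)$ has $|\nu|(O_n)\ge|\nu|(S_y)\ge\frac1{2\|T\|}>\eta$.
- *$\bigcap_nV_n=\emptyset$.* Given $y$, take one $\nu\in p^{-1}(y)$. As in Section 6, $|\nu|(O_n)\to0$, so $y\notin V_n$ for large $n$.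

Hence $Y\in\Delta$. $\square$

## 8. Dense range is not enough: an almost disjoint family on $\omega^\omega$

For Theorem 4 we build a scattered compact $Y\notin\Delta$ that is a union of countably many harmless pieces. The pieces give a $\Delta$-space $X$, and an operator with weights $2^{-k}$ glues them together. The weights tend to $0$, and this destroys (H3).

**Step 1: the family.** The purpose is to find infinite subsets of $\omega^\omega$, almost disjoint, so numerous that the Baire category theorem can act on them, yet sorted into classes $A_k$ on each of which one coordinate is under control.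

Let $I=\omega^\omega$, a subset of the compact metrizable space $M=(\omega+1)^\omega$, where $\omega$ also denotes the last point of $\omega+1$. For a finite sequence $s\in\omega^{<\omega}$ of length $|s|$ let $[s]=\{i\in I:s\subset i\}$. Consider all triples $\tau=(Z,s,k)$ with $s\in\omega^{<\omega}$, $Z\subset[s]$ countable and dense in $[s]$, and $k\ge|s|$. There are $\mathfrak c$ of them, since $I$ has $\mathfrak c$ countable subsets. For $\tau=(Z,s,k)$ put
$$P_\tau=\{x\in M:s\subset x,\ x(k)=\omega,\ x(j)\in\omega\text{ for }j\ne k\}.$$
The coordinates $x(j)$ with $j\ge|s|$, $j\ne k$, are free in $\omega$, so $|P_\tau|=\mathfrak c$. Enumerate the triples in order type $\mathfrak c$. At each stage fewer than $\mathfrak c$ points have been used, so we can choose $x_\tau\in P_\tau$ pairwise distinct.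

The set $[s]$ is dense in $\{x\in M:s\subset x\}$: a basic neighborhood restricts finitely many coordinates, and a coordinate equal to $\omega$ can be replaced by a large finite one. As $Z$ is dense in $[s]$, the point $x_\tau$ is in the closure of $Z$ in $M$. Also $x_\tau\notin I$, so $x_\tau\notin Z$. Since $M$ is metrizable, there is a sequence of distinct points of $Z$ converging to $x_\tau$. Let $a_\tau\subset Z$ be its range, an infinite set. Then:

- (a) $a_\tau\cap a_\sigma$ is finite for $\tau\ne\sigma$. An infinite intersection, enumerated without repetition, would converge both to $x_\tau$ and to $x_\sigma$, which are different.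
- (b) If $\tau=(Z,s,k)$, then $\{i\in a_\tau:i(k)\le n\}$ is finite for every $n$, because $x_\tau(k)=\omega$.

By (a) the map $\tau\mapsto a_\tau$ is injective. Let $A_k$ be the set of the $a_\tau$ whose triple has third coordinate $k$. The $A_k$ are pairwise disjoint. Each is infinite: take $s=\emptyset$ and infinitely many different countable dense $Z\subset I$. Put $A=\bigcup_kA_k$.

**Step 2: the space $Y$.** Topologize $I\cup A$ so that the points of $I$ are isolated and the basic neighborhoods of $a\in A$ are the sets $\{a\}\cup(a\setminus F)$, $F$ finite. This is Hausdorff: for $a\ne b$ in $A$ the neighborhoods $\{a\}\cup(a\setminus b)$ and $\{b\}\cup b$ are disjoint, and the first is basic because $a\cap b$ is finite by (a); a point $i\in I$ is separated from $a$ by $\{i\}$ and $\{a\}\cup(a\setminus\{i\})$. It is locally compact, since $\{a\}\cup a$ is a convergent sequence with its limit, hence compact, and open. It is not compact, since $A$ is an infinite closed discrete subset. Let $Y=I\cup A\cup\{\infty\}$ be its one-point compactification.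

$Y$ is scattered. Let $S\subset Y$ be nonempty. If $S$ meets $I$, it has an isolated point. If $S$ misses $I$ and contains some $a\in A$, then the neighborhood $\{a\}\cup a$ meets $S$ only in $a$. Otherwise $S=\{\infty\}$.

**Step 3: $Y\notin\Delta$.** Let $D_n=\bigcup_{k\ge n}A_k$. This sequence decreases, with empty intersection because the $A_k$ are disjoint. Suppose there are decreasing open $V_n\supset D_n$ with $\bigcap_nV_n=\emptyset$. The sets $I_n=I\setminus V_n$ increase and cover $\omega^\omega$. By the Baire theorem for $\omega^\omega$ in its product topology, some $I_n$ is not nowhere dense, so there is $s$ with $I_n\cap[s]$ dense in $[s]$. Choose a countable $Z\subset I_n\cap[s]$ dense in $[s]$. Let $k=\max(n,|s|)$ and $\tau=(Z,s,k)$, which is one of our triples. Then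
$$a_\tau\in A_k\subset D_k\subset V_k\subset V_n.$$
As $V_n$ is open in $Y$, it contains $\{a_\tau\}\cup(a_\tau\setminus F)$ for some finite $F$, so $a_\tau\setminus V_n$ is finite. But $a_\tau\subset Z\subset I_n$ is infinite and disjoint from $V_n$, a contradiction.

**Step 4: the spaces $X_k$ and $X$.** The subspace $I\cup A_k$ of $Y$ is open, since $\{a\}\cup a\subset I\cup A_k$ for $a\in A_k$. So it is locally compact Hausdorff. It is not compact, because $A_k$ is infinite, closed and discrete in it. Let $X_k=I\cup A_k\cup\{\infty_k\}$ be its one-point compactification. It is scattered by the argument given for $Y$. Let $X$ be the one-point compactification of the disjoint sum $\bigsqcup_kX_k$, with point at infinity $\infty_X$. Then $X$ is compact. It is scattered: a nonempty $S\subset X$ either meets some $X_k$, which is open in $X$ and scattered, and so has an isolated point there, or equals $\{\infty_X\}$.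

**Step 5: $X_k\in\Delta$.** Here control of the $k$-th coordinate is used. Let $D_n\downarrow\emptyset$ in $X_k$. If $\infty_k\in D_n$, let $V_n=X_k$. This happens on an initial segment of $n$'s, possibly empty, and not for all $n$. Otherwise let
$$V_n=D_n\cup\{i\in I:i(k)>n\}.$$
Such a $V_n$ is open: it does not contain $\infty_k$, points of $I$ are isolated, and for $a\in D_n\cap A_k$ the set $\{a\}\cup\{i\in a:i(k)>n\}\subset V_n$ is a basic neighborhood of $a$, because it omits only finitely many points of $a$ by (b). The $V_n$ decrease and contain the $D_n$. Each point lies in only finitely many $V_n$. The point $\infty_k$ is in $V_n$ only when $\infty_k\in D_n$. For large $n$ we have $\infty_k\notin D_n$, and then a point $a\in A_k$ is in $V_n$ only if $a\in D_n$, while a point $i\in I$ with $n\ge i(k)$ is in $V_n$ only if $i\in D_n$; both fail for large $n$. So $\bigcap_nV_n=\emptyset$.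

**Step 6: $X\in\Delta$.** Let $D_n\downarrow\emptyset$ in $X$. For each $k$, Step 5 gives decreasing open sets $V_n^k\supset D_n\cap X_k$ in $X_k$ with $\bigcap_nV^k_n=\emptyset$. If $\infty_X\in D_n$, let $V_n=X$. Otherwise let $V_n=\bigcup_kV_n^k$. These sets are open, since each $X_k$ is open in $X$. They decrease and contain $D_n$. For large $n$ the second case holds; then $\infty_X\notin V_n$, and a point of $X_k$ is in $V_n$ only if it is in $V_n^k$. So $\bigcap_nV_n=\emptyset$.

**Step 7: the operator.** Let $\varphi_k:Y\to X_k$ be the identity on $I\cup A_k$ and equal to $\infty_k$ elsewhere. It is continuous. An open subset of $I\cup A_k$ is its own preimage and is open in $Y$. An open neighborhood of $\infty_k$ has the form $X_k\setminus L$ with $L\subset I\cup A_k$ compact, and its preimage $Y\setminus L$ is open because $L$ is compact in the Hausdorff space $Y$. Define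
$$T:C(X)\to C(Y),\qquad Tf=\sum_{k\in\omega}2^{-k}f\circ\varphi_k.$$
The series converges uniformly, so $T$ is a bounded linear operator with $\|T\|\le2$.

**Step 8: the range of $T$ is dense.** By the Hahn–Banach theorem it is enough to show that a functional $\nu\in C(Y)^*$ vanishing on $T(C(X))$ is $0$. As $Y$ is scattered and compact, $\nu\in\ell_1(Y)$.

Fix $k$. The set $X_k$ is clopen in $X$, so each $f\in C(X_k)$, extended by $0$, is in $C(X)$, and $Tf=2^{-k}f\circ\varphi_k$. Hence $\nu(f\circ\varphi_k)=0$ for all $f\in C(X_k)$. In other words, the image $\lambda\in\ell_1(X_k)$ of $\nu$, given by $\lambda(x)=\sum_{y\in\varphi_k^{-1}(x)}\nu(y)$, annihilates $C(X_k)$. By Lemma 1 with $U=X_k$, $\lambda=0$. For $y\in I\cup A_k$ we have $\varphi_k^{-1}(y)=\{y\}$, so $\nu(y)=\lambda(y)=0$.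

This holds for every $k$, so $\nu$ vanishes on $I\cup A$ and $\nu=t\delta_\infty$ for some real $t$. For $f=1_{X_0}$ we get $Tf=1_{X_0}\circ\varphi_0=1$, so $0=\nu(1)=t$. Hence $\nu=0$, and $T$ has dense range. This proves Theorem 4. $\square$

By Theorem 1, the operator $T$ is not onto, and no continuous linear surjection $C(X)\to C(Y)$ exists for these $X,Y$. For $T$ itself the failure of (H3) can be seen directly. We have $\mu_\infty=\sum_j2^{-j}\delta_{\infty_j}$. If $a\in A_k$, then $\varphi_k(a)=a$ and $\varphi_j(a)=\infty_j$ for $j\ne k$, so
$$\mu_a-\mu_\infty=2^{-k}(\delta_a-\delta_{\infty_k}),\qquad\|\mu_a-\mu_\infty\|=2\cdot2^{-k}.$$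
Condition (H3) would require this to be at least $2\theta$ for every $k$, and no $\theta>0$ allows that.
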